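\title{The adjoint of the embedding operator for Dirichlet series:\\ no gain below $L^2$}

\begin{abstract}
The map $f\mapsto f(\tfrac12+it)$ is bounded from the Hardy space $\mathcal{H}^2$ of Dirichlet series to $L^2(0,1)$. We prove that its adjoint $A$ is bounded from $L^r(0,1)$ to $H^p(\mathbb{D}^\infty)$ if and only if $p\le 2\le r$. In particular, there is no $r<2$ for which $A$ maps $L^r(0,1)$ boundedly to $H^1(\mathbb{D}^\infty)$. The operator $A$ sends Poisson kernels to values of a random Euler product. Testing on sums of Poisson kernels with random signs turns a bound for $A$ into a maximal inequality for this product, and a multiscale second moment argument shows that the maximum is too large.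
\end{abstract}

\section{The question and the results}\label{sec:intro}

Throughout, $q$ denotes a prime. Let $\mathbb{T}^\infty$ be the product of unit circles indexed by the primes, with Haar measure $m_\infty$. This is the product of the normalized arc length measures, so the coordinates of a point $z=(z_q)_q$ are independent random variables, uniformly distributed on $\mathbb{T}$. We write $\mathbb{E}$ for integration against $m_\infty$ and $\|X\|_p=(\mathbb{E}|X|^p)^{1/p}\in[0,\infty]$. For $n=\prod_q q^{\alpha_q}$ put $z(n)=\prod_q z_q^{\alpha_q}$. By unique factorization, the $z(n)$, $n\ge1$, are exactly the monomials with nonnegative exponents in finitely many variables; they are orthonormal, and $z(mn)=z(m)z(n)$. For $0<p<\infty$ the Hardy space $H^p(\mathbb{D}^\infty)$ is the closure of their linear span in $L^p(\mathbb{T}^\infty,m_\infty)$.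

The Bohr lift $n^{-s}\mapsto z(n)$ identifies a Dirichlet series $f(s)=\sum_{n\ge1}a_nn^{-s}$ with $\sum_n a_nz(n)$, and $\mathcal{H}^p$ is the space of Dirichlet series that corresponds isometrically to $H^p(\mathbb{D}^\infty)$. Equivalently, $\mathcal{H}^p$ is the completion of the Dirichlet polynomials under
\[
\|f\|_{\mathcal{H}^p}^p=\lim_{T\to\infty}\frac1{2T}\int_{-T}^T|f(it)|^p\,dt .
\]
Thus the norm is a global mean on the line $\operatorname{Re}s=0$. On the other hand $\|f\|_{\mathcal{H}^2}^2=\sum_n|a_n|^2$, and the Cauchy--Schwarz inequality gives convergence of the series only for $\operatorname{Re}s>\frac12$. How the norm controls $f$ locally on the boundary line $\operatorname{Re}s=\frac12$ is measured by the embedding operator $f\mapsto f(\frac12+it)$, $t\in[0,1]$, which is known to be bounded from $\mathcal{H}^2$ to $L^2(0,1)$. For $g\in L^2(0,1)$ let $\widehat g(\xi)=\int_0^1g(t)e^{i\xi t}\,dt$. If $f$ is a Dirichlet polynomial, then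
\[
\int_0^1 f(\tfrac12+it)\overline{g(t)}\,dt=\sum_n a_n\,\overline{n^{-1/2}\widehat g(\log n)},
\]
so the adjoint of the embedding operator is
\begin{equation}\label{eq:A}
Ag=\sum_{n=1}^\infty n^{-1/2}\,\widehat g(\log n)\,z(n).
\end{equation}
We write $L^r=L^r(0,1)$. The following problem comes from Saksman and Seip \cite{SS}.

\medskip
\noindent\textbf{Question.} \emph{Are there $r\in(1,2)$ and $C<\infty$ such that $\|Ag\|_1\le C\|g\|_{L^r}$ for all $g\in L^2$, so that $A$ extends boundedly from $L^r$ to $H^1(\mathbb{D}^\infty)$?}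
\medskip

Both $(0,1)$ and $\mathbb{T}^\infty$ are probability spaces, so the bound from $L^2$ to $H^2$ gives a bound from $L^r$ to $H^p$ whenever $p\le2\le r$. The Question asks whether weakening the target from $H^2$ to $H^1$ buys a larger domain. The first tests suggest that it does. If the sum \eqref{eq:A} is restricted to the integers $n$ whose prime factors are at most $N$, the resulting operator maps $L^1$ to bounded functions, because $|\widehat g|\le\|g\|_{L^1}$ and the sum of $n^{-1/2}$ over these $n$ is $\prod_{q\le N}(1-q^{-1/2})^{-1}$. Any obstruction therefore involves infinitely many primes. If $g$ is a single narrow bump, the inequality $\|Ag\|_p\le C\|g\|_{L^r}$ requires only $p/4\le1-1/r$ (Section~\ref{sec:bumps}). This condition is sharp at $p=r=2$, and for $p=1$ it reads $r\ge4/3$. One would guess that $4/3$ is the threshold. In fact nothing is gained below $L^2$, however small $p$ is.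

\begin{theorem}\label{thm:main}
Let $1\le r<2$ and $0<p<\infty$. There is no $C<\infty$ such that $\|Ag\|_p\le C\|g\|_{L^r}$ for all $g\in L^2$. In particular ($p=1$), the answer to the Question is negative.
\end{theorem}

\begin{theorem}\label{thm:class}
Let $0<p<\infty$ and $0<r\le\infty$. There is $C<\infty$ such that $\|Ag\|_p\le C\|g\|_{L^r}$ for all $g\in L^2\cap L^r$ if and only if $p\le2\le r$. For $p>2$ boundedness fails even from $L^\infty$.
\end{theorem}

Theorem~\ref{thm:main} has a dual form. A trigonometric polynomial on $\mathbb{T}^\infty$ is a finite linear combination of monomials in the $z_q$ and $\overline{z_q}$. The Riesz projection $P$ is the orthogonal projection of $L^2(\mathbb{T}^\infty)$ onto $H^2(\mathbb{D}^\infty)$; applied to a trigonometric polynomial, it keeps the terms $z(n)$ and deletes the others, so the result is the lift of a Dirichlet polynomial.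

\begin{corollary}\label{cor:dual}
For no $s\in(2,\infty]$ is there $C<\infty$ such that
\[
\|(Pf)(\tfrac12+i\,\cdot)\|_{L^s(0,1)}\le C\|f\|_{L^\infty(\mathbb{T}^\infty)}
\]
for all trigonometric polynomials $f$ on $\mathbb{T}^\infty$.
\end{corollary}

The letters $C\ge1$ and $c>0$ denote constants that may change from line to line; they, and the constants implied by $O(\cdot)$, are absolute unless a dependence is stated. We use repeatedly that $|a+b|^p\le|a|^p+|b|^p$ for $0<p\le1$.

\section{Poisson kernels and a random Euler product}\label{sec:poisson}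

\subsection{The $L^2$ bound and shifts}

The only general fact about $A$ that we need is its boundedness on $L^2$. For completeness, here is a proof.

\begin{lemma}\label{lem:L2}
We have $\|Ag\|_2\le C_0\|g\|_{L^2}$ for all $g\in L^2$, with $C_0=\sqrt{12\pi}$.
\end{lemma}

\begin{proof}
Let $\phi=|\widehat g|^2$ and $I_k=[k,k+1]$. The function $\phi$ takes its mean value over $I_k$ at some point of $I_k$, so $\max_{I_k}\phi\le\int_{I_k}(\phi+|\phi'|)$. Also $\sum_{k\le\log n<k+1}1/n\le2$: the first term is at most $1$, and the others sum to at most $\int_{e^k}^{e^{k+1}}dv/v=1$. Since $|\phi'|\le2|\widehat g|\,|\widehat g\,'|$ and $\widehat g\,'$ is the transform of $itg(t)$, the Cauchy--Schwarz inequality and Plancherel's theorem give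
\[
\sum_n\frac{|\widehat g(\log n)|^2}{n}\le2\int_{\mathbb{R}}\bigl(|\widehat g|^2+2|\widehat g|\,|\widehat g\,'|\bigr)\le4\pi\bigl(\|g\|_{L^2}^2+2\|g\|_{L^2}\|tg\|_{L^2}\bigr)\le12\pi\|g\|_{L^2}^2 .\qedhere
\]
\end{proof}

Our test functions have tails outside $[0,1]$, so we also apply $A$ to functions on other unit intervals. If $m\in\mathbb{Z}$ and $g\in L^2(m,m+1)$, define $\widehat g(\xi)=\int_m^{m+1}g(t)e^{i\xi t}\,dt$ and define $Ag$ by \eqref{eq:A}.

\begin{lemma}\label{lem:shift}
A bound $\|Ah\|_p\le C\|h\|_{L^r(0,1)}$ for all $h\in L^2\cap L^r(0,1)$ implies $\|Ag\|_p\le C\|g\|_{L^r(m,m+1)}$ for all $g\in L^2\cap L^r(m,m+1)$, with the same constant.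
\end{lemma}

\begin{proof}
Write $g(t)=h(t-m)$. Then $\widehat g(\log n)=n^{im}\widehat h(\log n)$. The rotation $(z_q)\mapsto(q^{im}z_q)$ preserves $m_\infty$ and sends $z(n)$ to $n^{im}z(n)$. So $Ag$ is $Ah$ composed with this rotation, and $\|Ag\|_p=\|Ah\|_p$.
\end{proof}

\subsection{The Euler product}

To show that $A$ is unbounded we need functions $g$ for which the distribution of $Ag$ can be computed. A unit point mass at $u$ would give $\sum_n n^{-1/2+iu}z(n)$. This series is not in $H^2$, but its coefficients are completely multiplicative, so formally it is a product of independent factors, one for each prime. The smoothing that preserves this structure is the Poisson kernel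
\[
P_\sigma(t)=\frac1\pi\,\frac{\sigma}{\sigma^2+t^2},\qquad \int_{\mathbb{R}}P_\sigma(t-u)e^{i\xi t}\,dt=e^{i\xi u-\sigma|\xi|},
\]
since at $\xi=\log n$ the transform is $n^{iu-\sigma}$.

Let $0<\sigma\le1$ and $b_q=q^{-1/2-\sigma}$, so that $b_q^2\le\frac12$ and $\sum_qb_q^4\le\sum_qq^{-2}<\infty$. For a set $Q$ of primes and $t\in\mathbb{R}$ let
\[
F_\sigma^Q(t)=\sum n^{-1/2-\sigma+it}z(n),
\]
where the sum runs over the integers $n\ge1$ all of whose prime factors lie in $Q$. This is an element of $H^2$, because $\sum_nn^{-1-2\sigma}<\infty$. When $Q$ is the set of all primes we write $F_\sigma(t)$.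

\begin{lemma}\label{lem:euler}
Let $Q$ be a set of primes and $Q_N=Q\cap[1,N]$.
\begin{itemize}
\item[(a)] If $Q$ is finite, then $F_\sigma^Q(t)=\prod_{q\in Q}(1-b_qq^{it}z_q)^{-1}$, a bounded function without zeros. In general $F_\sigma^{Q_N}(t)\to F_\sigma^Q(t)$ in $L^2$ as $N\to\infty$.
\item[(b)] $F_\sigma^Q(t)$ depends only on the variables $z_q$, $q\in Q$, and its distribution does not depend on $t$.
\item[(c)] If $Q$ is finite and $Q'$ is its complement in the primes, then $F_\sigma(t)=F_\sigma^Q(t)F_\sigma^{Q'}(t)$ almost surely.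
\item[(d)] $\mathbb{E}|F_\sigma^Q(t)|^p\ge1$ for every $p>0$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) For finite $Q$, multiply out the absolutely convergent geometric series. In general, the difference $F_\sigma^Q(t)-F_\sigma^{Q_N}(t)$ involves only $n>N$, so its squared norm is at most $\sum_{n>N}n^{-1-2\sigma}$.

(b) The first claim holds for each term of the series. For the second, $F_\sigma^Q(t)$ is $F_\sigma^Q(0)$ composed with the rotation $(z_q)\mapsto(q^{it}z_q)$.

(c) For $N\ge\max Q$ the function $F_\sigma^Q(t)F_\sigma^{Q'_N}(t)$ is the product over all $q\le N$, which tends to $F_\sigma(t)$ in $L^2$. Since $F_\sigma^Q(t)$ is bounded, it also tends to $F_\sigma^Q(t)F_\sigma^{Q'}(t)$.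

(d) For $p\ge1$ we have $\mathbb{E}|F_\sigma^Q(t)|^p\ge|\mathbb{E}F_\sigma^Q(t)|^p=1$, the constant term being $1$. Let $p\le1$. The function $\log|1-\zeta|$ is harmonic in the unit disk and vanishes at $0$, so $\mathbb{E}\log|1-b_qq^{it}z_q|=0$. By Jensen's inequality, $\mathbb{E}|F_\sigma^{Q_N}(t)|^p\ge\exp(p\,\mathbb{E}\log|F_\sigma^{Q_N}(t)|)=1$. This passes to the limit, because $\bigl|\mathbb{E}|X|^p-\mathbb{E}|Y|^p\bigr|\le\mathbb{E}|X-Y|^p\le\|X-Y\|_2^p$.
\end{proof}

The Poisson kernel is not supported in $[0,1]$. We center it in the middle half of the interval, cut it off, and show that the tails contribute little. For $u\in[\frac14,\frac34]$ let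
\[
g_u=P_\sigma(\cdot-u)\mathbf{1}_{[0,1]},\qquad T_u=\sum_{m\ne0}A\bigl(P_\sigma(\cdot-u)\mathbf{1}_{[m,m+1]}\bigr).
\]

\begin{lemma}\label{lem:tail}
Let $u\in[\frac14,\frac34]$. For $m\ne0$ and $t\in[m,m+1]$,
\begin{equation}\label{eq:tail}
P_\sigma(t-u)\le\frac{16\sigma}{\pi m^2}.
\end{equation}
The series for $T_u$ converges in $L^2$, $\|T_u\|_2\le C\sigma$, and $Ag_u=F_\sigma(u)-T_u$.
\end{lemma}

\begin{proof}
For $m\ge1$ we have $t-u\ge m-\frac34$, and for $m\le-1$ we have $u-t\ge\frac14-(m+1)=|m|-\frac34$. Since $|m|-\frac34\ge|m|/4$ and $P_\sigma(v)\le\sigma/(\pi v^2)$, we obtain \eqref{eq:tail}. By Lemmas~\ref{lem:L2} and~\ref{lem:shift}, the $m$-th term of $T_u$ has $L^2$ norm at most $16C_0\sigma/(\pi m^2)$, which gives the convergence and the bound. The coefficient of $z(n)$ is a continuous functional on $H^2$, so the $n$-th coefficient of $Ag_u+T_u$ is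
\[
n^{-1/2}\sum_{m\in\mathbb{Z}}\int_m^{m+1}P_\sigma(t-u)e^{it\log n}\,dt=n^{-1/2-\sigma+iu},
\]
which is the $n$-th coefficient of $F_\sigma(u)$.
\end{proof}

\section{One bump, many bumps}\label{sec:bumps}

\subsection{Moments and the test with one bump}

All moments in this paper are computed by writing a power of a modulus as the square of the modulus of an analytic function and applying Parseval's identity. For real $\mu$ and $|\zeta|<1$,
\[
(1-\zeta)^{-\mu}=\sum_{m\ge0}c_m(\mu)\zeta^m,\qquad c_m(\mu)=\frac{\mu(\mu+1)\cdots(\mu+m-1)}{m!}.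
\]
Here $c_0=1$, $c_1=\mu$, and $|c_m(\mu)|\le c_m(2)=m+1$ when $|\mu|\le2$, since $|\mu+j|\le2+j$. For $b^2\le\frac12$ we record
\begin{equation}\label{eq:b4}
\sum_{m\ge2}(m+1)^2b^{2m}\le b^4\sum_{m\ge2}(m+1)^22^{2-m}=Cb^4 .
\end{equation}

\begin{lemma}\label{lem:factor}
Let $w$ be uniform on $\mathbb{T}$, $0\le b<1$ and $\lambda\in\mathbb{R}$. Then $\mathbb{E}|1-bw|^{-\lambda}\ge1+\lambda^2b^2/4$. If $|\lambda|\le4$ and $b^2\le\frac12$, then $\log\mathbb{E}|1-bw|^{-\lambda}=\lambda^2b^2/4+O(b^4)$.
\end{lemma}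

\begin{proof}
Since $|1-bw|^{-\lambda}=|(1-bw)^{-\lambda/2}|^2$, Parseval's identity gives $\mathbb{E}|1-bw|^{-\lambda}=\sum_mc_m(\lambda/2)^2b^{2m}$. The terms $m=0,1$ give the first claim. Under the additional hypotheses, \eqref{eq:b4} shows that the sum is $1+y$ with $y=\lambda^2b^2/4+O(b^4)$ and $0\le y\le Cb^2$, and $y-y^2/2\le\log(1+y)\le y$.
\end{proof}

\begin{lemma}\label{lem:moment}
For every $p>0$ there is $c_p>0$ such that $\mathbb{E}|F_\sigma(t)|^p\ge c_p\sigma^{-p^2/4}$ for $0<\sigma\le1$. For $0<p\le4$ also $\mathbb{E}|F_\sigma(t)|^p\le C\sigma^{-p^2/4}$.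
\end{lemma}

\begin{proof}
Taking logarithms in the Euler product for $\zeta(1+2\sigma)$ gives $\sum_qb_q^2=\log\zeta(1+2\sigma)+O(1)$, and comparison with an integral gives $\frac1{2\sigma}\le\zeta(1+2\sigma)\le1+\frac1{2\sigma}$. Hence $\sum_qb_q^2=\log(1/\sigma)+O(1)$. Let $Q$ be the set of primes $q\le N$. By Lemma~\ref{lem:euler}(b)--(d), independence and Lemma~\ref{lem:factor},
\[
\mathbb{E}|F_\sigma(t)|^p\ge\mathbb{E}|F_\sigma^Q(t)|^p\ge\prod_{q\le N}\Bigl(1+\frac{p^2}4b_q^2\Bigr)\ge\exp\Bigl(\frac{p^2}4\sum_{q\le N}b_q^2-\frac{p^4}{32}\sum_qb_q^4\Bigr).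
\]
Let $N\to\infty$. For $p\le4$, Lemma~\ref{lem:factor} gives $\mathbb{E}|F_\sigma^Q(t)|^p\le\exp(\frac{p^2}4\sum_qb_q^2+C)$ for all $N$, and Fatou's lemma along an almost surely convergent subsequence gives the upper bound.
\end{proof}

Now let $p\le2$ and $r\ge1$, and test on $g_u$. By Lemmas~\ref{lem:tail} and~\ref{lem:moment}, $\|Ag_u\|_p$ is comparable to $\sigma^{-p/4}$ as $\sigma\to0$. Since $P_\sigma(t)=\sigma^{-1}P_1(t/\sigma)$ and $P_1\le1$,
\begin{equation}\label{eq:Pr}
\int_{\mathbb{R}}P_\sigma^r=\sigma^{1-r}\int_{\mathbb{R}}P_1^r\le\sigma^{1-r},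
\end{equation}
and the same change of variables shows that $\|g_u\|_{L^r}$ is comparable to $\sigma^{-(1-1/r)}$. So the inequality $\|Ag_u\|_p\le C\|g_u\|_{L^r}$ holds uniformly in $\sigma$ exactly when $p/4\le1-1/r$.

\subsection{Random signs and a maximal inequality}

A single bump sees the variable $F_\sigma(u)$ only through its $p$-th moment, in which large values are discounted by their small probability. With $M$ bumps the $L^r$ norm grows by the factor $M^{1/r}$, but a rare large value has $M$ chances to occur. The values at different points could cancel in a sum; random signs prevent this.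

\begin{lemma}\label{lem:max}
Let $0<p\le1\le r\le2$, and suppose that $\|Ag\|_p\le C_1\|g\|_{L^r}$ for all $g\in L^2$. Then for $0<\sigma\le1$ and any points $t_1,\dots,t_M\in[\frac14,\frac34]$,
\[
\mathbb{E}\max_{j}|F_\sigma(t_j)|^p\le(2C_1^p+C)\bigl(M\sigma^{1-r}\bigr)^{p/r}.
\]
\end{lemma}

\begin{proof}
Let $\varepsilon_1,\dots,\varepsilon_M$ be independent random signs, with expectation $\mathbb{E}_\varepsilon$, and put $g_\varepsilon=\sum_j\varepsilon_jg_{t_j}\in L^2$.

\emph{Upper bound.} Because $r/2\le1$, Jensen's inequality and subadditivity of $y\mapsto y^{r/2}$ give, for $t\in[0,1]$,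
\[
\mathbb{E}_\varepsilon|g_\varepsilon(t)|^r\le\bigl(\mathbb{E}_\varepsilon|g_\varepsilon(t)|^2\bigr)^{r/2}=\Bigl(\sum_jP_\sigma(t-t_j)^2\Bigr)^{r/2}\le\sum_jP_\sigma(t-t_j)^r .
\]
By \eqref{eq:Pr}, $\mathbb{E}_\varepsilon\|g_\varepsilon\|_{L^r}^r\le M\sigma^{1-r}$. Since $p/r\le1$, Jensen's inequality yields
\[
\mathbb{E}_\varepsilon\|Ag_\varepsilon\|_p^p\le C_1^p\bigl(\mathbb{E}_\varepsilon\|g_\varepsilon\|_{L^r}^r\bigr)^{p/r}\le C_1^p\bigl(M\sigma^{1-r}\bigr)^{p/r}.
\]

\emph{Lower bound.} Let $a_1,\dots,a_M\in\mathbb{C}$, fix $j$, and put $\beta=\sum_{i\ne j}\varepsilon_ia_i$. From $2a_j=(\beta+a_j)-(\beta-a_j)$ and $p\le1$ we get $(2|a_j|)^p\le|\beta+a_j|^p+|\beta-a_j|^p$. The right side is twice the average of $|\sum_i\varepsilon_ia_i|^p$ over $\varepsilon_j$. Averaging over the other signs gives $\mathbb{E}_\varepsilon|\sum_i\varepsilon_ia_i|^p\ge2^{p-1}|a_j|^p\ge\frac12|a_j|^p$ for every $j$. We apply this at each point $z$ with $a_j=Ag_{t_j}=F_\sigma(t_j)-T_{t_j}$ and integrate: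
\[
2\,\mathbb{E}_\varepsilon\|Ag_\varepsilon\|_p^p\ge\mathbb{E}\max_j|F_\sigma(t_j)-T_{t_j}|^p\ge\mathbb{E}\max_j|F_\sigma(t_j)|^p-\mathbb{E}\max_j|T_{t_j}|^p .
\]
By Jensen's inequality and Lemma~\ref{lem:tail},
\[
\mathbb{E}\max_j|T_{t_j}|^p\le\mathbb{E}\Bigl(\sum_j|T_{t_j}|^2\Bigr)^{p/2}\le\Bigl(\sum_j\|T_{t_j}\|_2^2\Bigr)^{p/2}\le C\bigl(M^{1/2}\sigma\bigr)^p,
\]
and $M^{1/2}\sigma\le M^{1/r}\le(M\sigma^{1-r})^{1/r}$ because $1\le r\le2$ and $\sigma\le1$.
\end{proof}

\subsection{The independent Gaussian model}\label{sec:model}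

Put $L=\log(1/\sigma)$. Lemma~\ref{lem:moment} says that $\log|F_\sigma(t)|$ has, up to constant factors, the exponential moments $e^{p^2L/4}$ of a centered Gaussian variable of variance $L/2$. Let us see what Lemma~\ref{lem:max} would mean if the variables $\log|F_\sigma(t_j)|$ were independent Gaussians $\gamma_1,\dots,\gamma_M$ of this kind. The density is $(\pi L)^{-1/2}e^{-y^2/L}$, so for $0<x<1$ and $L\ge1$,
\[
\mathbb{P}(\gamma_1\ge xL)\ge\mathbb{P}(xL\le\gamma_1\le xL+1)\ge(\pi L)^{-1/2}e^{-(xL+1)^2/L}\ge cL^{-1/2}e^{-x^2L}.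
\]
With $M=\lceil Le^{x^2L}\rceil$, the probability that no $\gamma_j$ reaches $xL$ is at most $\exp(-cL^{1/2})$. So $\mathbb{E}\max_je^{p\gamma_j}\ge\frac12e^{pxL}$ for large $L$, while the bound in Lemma~\ref{lem:max} is of order $(Le^{x^2L}e^{(r-1)L})^{p/r}$. Letting $L\to\infty$, we would need $rx\le x^2+r-1$, that is,
\begin{equation}\label{eq:model}
(1-x)\bigl(x-(r-1)\bigr)\le0 .
\end{equation}
This fails for $r-1<x<1$, and that interval is nonempty exactly when $r<2$. The exponent $p$ has dropped out, because the maximum is large with probability bounded below. This is why Theorem~\ref{thm:main} holds for every $p$.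

The values $F_\sigma(t_j)$ are not independent. The leading part of $\log|F_\sigma(t)|$ is $\sum_qb_q\operatorname{Re}(q^{it}z_q)$, and its covariance at two points $t,u$ is $\frac12\sum_qq^{-1-2\sigma}\cos((t-u)\log q)$. Primes with $\log q$ much smaller than $1/|t-u|$ contribute as if $t=u$; for larger primes the cosine oscillates and the contributions cancel. The field is log-correlated: the closer two points are, the more primes they share. The next two sections recover the conclusion of the model by splitting the primes into scales.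

\section{Blocks of primes}\label{sec:blocks}

Fix an integer $K\ge2$ and a real number $\ell\ge1$, and put
\[
\sigma=e^{-K\ell},\qquad Q_k=\bigl\{q:\ e^{(k-1)\ell}<\log q\le e^{k\ell}\bigr\},\qquad Y_k(t)=\log\bigl|F_\sigma^{Q_k}(t)\bigr|\qquad(2\le k\le K).
\]
Thus $L=K\ell$, and the range $0<\log\log q\le L$ is cut into $K$ equal pieces, of which the first is left out; the reason appears in the proof of Proposition~\ref{prop:max}. Different blocks involve different variables and are independent. We show that each block behaves like a Gaussian of variance $\ell/2$, and that block $k$ decouples at points whose distance is at least $e^{-(k-1)\ell}$.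

We use the prime number theorem in the form $\pi(v)=\operatorname{Li}(v)+R(v)$, where $\operatorname{Li}(v)=\int_2^vdw/\log w$ and $R(v)=O(v/\log^3v)$. Partial summation gives $\sum_{q\le v}1/q=\pi(v)/v+\int_2^v\pi(w)w^{-2}\,dw$. Integration by parts shows that the contribution of $\operatorname{Li}$ is $\int_2^vdw/(w\log w)=\log\log v-\log\log2$. The contribution of $R$ is a constant plus $R(v)/v-\int_v^\infty R(w)w^{-2}\,dw=O(\log^{-2}v)$. With $v=e^y$,
\begin{equation}\label{eq:mertens}
\sum_{\log q\le y}\frac1q=\log y+B+E(y),\qquad|E(y)|\le\frac C{y^2}\quad(y\ge1),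
\end{equation}
where $B$ is a constant.

\begin{lemma}\label{lem:primes}
For $2\le k\le K$:
\begin{itemize}
\item[(a)] $\bigl|\sum_{q\in Q_k}q^{-1-2\sigma}-\ell\bigr|\le C$;
\item[(b)] $\bigl|\sum_{q\in Q_k}q^{-1-2\sigma}\cos(\tau\log q)\bigr|\le C$ if $e^{-(k-1)\ell}\le|\tau|\le1$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $U=e^{(k-1)\ell}$, $U'=e^{k\ell}$ and $\psi(y)=e^{-2\sigma y}\cos(\tau y)$ with $|\tau|\le1$. By \eqref{eq:mertens} and integration by parts,
\[
\sum_{q\in Q_k}\frac{\psi(\log q)}q=\int_U^{U'}\psi(y)\frac{dy}y+\bigl[\psi E\bigr]_U^{U'}-\int_U^{U'}E(y)\psi'(y)\,dy .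
\]
Since $|\psi|\le1$, $|\psi'|\le2\sigma+|\tau|\le3$ and $|E|\le C/y^2$ is integrable on $[1,\infty)$, the last two terms are $O(1)$. (An error term $O(1/y)$ would give only $O(\ell)$ here, as large as the main term.)

For (a) take $\tau=0$. The first term is $\ell-\int_U^{U'}(1-e^{-2\sigma y})\,dy/y$, and the subtracted integral lies in $[0,2\sigma U']\subset[0,2]$, because $1-e^{-2\sigma y}\le2\sigma y$ and $U'\le1/\sigma$.

For (b) recall the second mean value theorem: if $\rho$ is positive and decreasing on $[U,U']$ and $h$ is real and continuous, then $\int_U^{U'}\rho h=\rho(U)\int_U^\xi h$ for some $\xi\in[U,U']$. With $\rho(y)=e^{-2\sigma y}/y$ and $h(y)=\cos(\tau y)$, the first term is at most $\frac1U\cdot\frac2{|\tau|}\le2$ in modulus.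
\end{proof}

\begin{lemma}\label{lem:block}
For $2\le k\le K$:
\begin{itemize}
\item[(a)] $\mathbb{E}\,e^{\lambda Y_k(t)}=e^{\lambda^2\ell/4+O(1)}$ for real $\lambda$ with $|\lambda|\le4$;
\item[(b)] $\mathbb{E}\,e^{2xY_k(t)+2xY_k(u)}\le e^{2x^2\ell+O(1)}$ if $0<x<1$ and $e^{-(k-1)\ell}\le|t-u|\le1$.
\end{itemize}
\end{lemma}

By (a), the right side in (b) is the value that independence of $Y_k(t)$ and $Y_k(u)$ would give, up to a constant factor.

\begin{proof}
(a) By independence, $\log\mathbb{E}\,e^{\lambda Y_k(t)}=\sum_{q\in Q_k}\log\mathbb{E}|1-b_qz_q|^{-\lambda}$. Apply Lemma~\ref{lem:factor}, Lemma~\ref{lem:primes}(a) and $\sum_qb_q^4\le C$.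

(b) The random variable is $\prod_{q\in Q_k}|h_q(z_q)|^2$, where $h_q(w)=(1-b_q\zeta w)^{-x}(1-b_q\omega w)^{-x}$ with $\zeta=q^{it}$ and $\omega=q^{iu}$. The $m$-th Taylor coefficient of $h_q$ is $b_q^m\sum_{i+j=m}c_i(x)c_j(x)\zeta^i\omega^j$. It equals $1$ for $m=0$ and $xb_q(\zeta+\omega)$ for $m=1$. Since $c_i(x)\ge0$ and $\sum_{i+j=m}c_i(x)c_j(x)=c_m(2x)\le m+1$, its modulus is at most $(m+1)b_q^m$. By Parseval's identity and \eqref{eq:b4},
\[
\mathbb{E}|h_q(z_q)|^2\le1+x^2b_q^2|\zeta+\omega|^2+Cb_q^4\le\exp\bigl(x^2b_q^2\,(2+2\cos((t-u)\log q))+Cb_q^4\bigr).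
\]
Multiply over $q\in Q_k$ and use both parts of Lemma~\ref{lem:primes}.
\end{proof}

\section{The maximum of the Euler product}\label{sec:max}

\begin{proposition}\label{prop:max}
Let $0<\eta<x<1$ with $\kappa:=x^2+2x\eta\le1$, let $K\ge2$ and $0<p\le1$. There are $c_1>0$ and $\ell_0\ge1$, depending only on $x,\eta,K$, such that for $\ell\ge\ell_0$, with $\sigma=e^{-K\ell}$, $M=\lceil e^{(K-1)\kappa\ell}\rceil$ and $t_j=\frac14+\frac j{2M}$ $(1\le j\le M)$,
\[
\mathbb{E}\max_j|F_\sigma(t_j)|^p\ge c_1e^{p(x-\eta)(K-1)\ell}.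
\]
\end{proposition}

For small $\eta$ and large $K$ this says that among about $e^{x^2L}$ points the maximum reaches about $e^{xL}$, as in the model.

We look for a point $t_j$ at which every block is close to its share $x\ell$ of the target, and we detect such points with the second moment method: if $W\ge0$ and $0<\mathbb{E}W^2<\infty$, then $\mathbb{E}W=\mathbb{E}W\mathbf{1}_{\{W>0\}}$ and the Cauchy--Schwarz inequality give
\begin{equation}\label{eq:PZ}
\mathbb{P}(W>0)\ge\frac{(\mathbb{E}W)^2}{\mathbb{E}W^2}.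
\end{equation}
We count the good points with the weight $e^{2xY_k}$, because Lemma~\ref{lem:block} gives exponential moments, not probabilities, up to constant factors. The exponent $2x$ is chosen so that the weight lives on the right event: by Lemma~\ref{lem:block}(a), $\mathbb{E}e^{(2x+\lambda)Y_k}/\mathbb{E}e^{2xY_k}=e^{\lambda x\ell+\lambda^2\ell/4+O(1)}$ for $|\lambda|\le2$, so under the weighted measure $Y_k$ looks like a Gaussian with mean $x\ell$.

\begin{proof}
For $2\le k\le K$ put
\[
\varphi_k(t)=e^{2xY_k(t)}\,\mathbf{1}\bigl\{(x-\eta)\ell\le Y_k(t)\le(x+\eta)\ell\bigr\},\qquad W=\sum_{j=1}^M\prod_{k=2}^K\varphi_k(t_j).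
\]

\emph{Step 1: the truncation does not change the first moment.} On the event $Y_k>(x+\eta)\ell$ we have $1\le e^{2\eta(Y_k-(x+\eta)\ell)}$, and on $Y_k<(x-\eta)\ell$ we have $1\le e^{2\eta((x-\eta)\ell-Y_k)}$. As $0<2x\pm2\eta<4$, Lemma~\ref{lem:block}(a) gives
\begin{align*}
\mathbb{E}\,e^{2xY_k}\mathbf{1}\{Y_k>(x+\eta)\ell\}&\le e^{-2\eta(x+\eta)\ell}e^{(x+\eta)^2\ell+O(1)}=e^{(x^2-\eta^2)\ell+O(1)},\\
\mathbb{E}\,e^{2xY_k}\mathbf{1}\{Y_k<(x-\eta)\ell\}&\le e^{2\eta(x-\eta)\ell}e^{(x-\eta)^2\ell+O(1)}=e^{(x^2-\eta^2)\ell+O(1)}.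
\end{align*}
Since $\mathbb{E}e^{2xY_k}=e^{x^2\ell+O(1)}$, the two removed parts together are at most half of $\mathbb{E}e^{2xY_k}$ once $\eta^2\ell$ exceeds an absolute constant. This determines $\ell_0$. For $\ell\ge\ell_0$ the number $\mu_k=\mathbb{E}\varphi_k(t)$, which does not depend on $t$, satisfies $\mu_k=e^{x^2\ell+O(1)}$, and $\mathbb{E}W=M\prod_k\mu_k$.

\emph{Step 2: two-point bounds.} For arbitrary $t,u$, the upper truncation gives $\varphi_k(u)\le e^{2x(x+\eta)\ell}$, so
\begin{equation}\label{eq:near}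
\frac{\mathbb{E}\varphi_k(t)\varphi_k(u)}{\mu_k^2}\le\frac{e^{2x(x+\eta)\ell}}{\mu_k}\le Ce^{\kappa\ell}.
\end{equation}
If $e^{-(k-1)\ell}\le|t-u|\le1$, we drop the indicators and use Lemma~\ref{lem:block}(b):
\begin{equation}\label{eq:far}
\frac{\mathbb{E}\varphi_k(t)\varphi_k(u)}{\mu_k^2}\le C .
\end{equation}

\emph{Step 3: the second moment.} By independence of the blocks,
\[
\frac{\mathbb{E}W^2}{(\mathbb{E}W)^2}=\frac1{M^2}\sum_{i,j}\prod_{k=2}^K\frac{\mathbb{E}\varphi_k(t_i)\varphi_k(t_j)}{\mu_k^2}.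
\]
The condition $|t_i-t_j|<\delta$ means $|i-j|<2M\delta$, so it holds for at most a fraction $\frac1M+4\delta$ of the $M^2$ pairs. Consider first $K=2$, where there is one block. Pairs at distance at least $e^{-\ell}$ contribute at most $C$ by \eqref{eq:far}, and the others contribute at most $(\frac1M+4e^{-\ell})Ce^{\kappa\ell}$ by \eqref{eq:near}. The term $1/M$ comes from the diagonal and is controlled by $M\ge e^{\kappa\ell}$; the term $e^{-\ell}$ is controlled by $\kappa\le1$.

For general $K$ we sort the pairs by the number of blocks they share. As $|t_i-t_j|<1$, there is a largest $m=m(i,j)\in\{1,\dots,K\}$ with $|t_i-t_j|<e^{-(m-1)\ell}$. If $m<k\le K$, maximality gives $|t_i-t_j|\ge e^{-m\ell}\ge e^{-(k-1)\ell}$, so \eqref{eq:far} applies to block $k$. For the $m-1$ blocks $2\le k\le m$ we use \eqref{eq:near}. The product is then at most $C^{K-1}e^{(m-1)\kappa\ell}$, and the pairs with $m(i,j)=m$ form at most a fraction $\frac1M+4e^{-(m-1)\ell}$. Hence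
\[
\frac{\mathbb{E}W^2}{(\mathbb{E}W)^2}\le C^{K-1}\sum_{m=1}^K\Bigl(\frac1M+4e^{-(m-1)\ell}\Bigr)e^{(m-1)\kappa\ell}\le5KC^{K-1},
\]
because $M\ge e^{(K-1)\kappa\ell}$ and $\kappa\le1$. By \eqref{eq:PZ}, $\mathbb{P}(W>0)\ge c_1:=(5KC^{K-1})^{-1}$.

Each shared block costs a factor $e^{\kappa\ell}$ and is paid for by a factor $e^{-\ell}$ in the number of pairs. A first block, with $\log q\le e^\ell$, would not be paid for: \eqref{eq:far} with $k=1$ covers no pair at distance less than $1$, so the cost $e^{\kappa\ell}$ would fall on all pairs. This is why it is omitted.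

\emph{Step 4: restoring the omitted primes.} Let $Q=Q_2\cup\dots\cup Q_K$ and let $Q'$ be its complement, which consists of the primes with $\log q\le e^\ell$ or $\log q>e^{K\ell}$. Let $B_j$ be the event that $j$ is the smallest index with $\prod_k\varphi_k(t_j)>0$. The events $B_j$ are disjoint with union $\{W>0\}$, and on $B_j$ the lower truncation gives $|F_\sigma^Q(t_j)|=\exp(\sum_kY_k(t_j))\ge e^{(x-\eta)(K-1)\ell}$. The factor $F_\sigma^{Q'}(t_j)$ may be small, but it is independent of $B_j$ and $F_\sigma^Q(t_j)$, which depend only on the variables $z_q$ with $q\in Q$. By Lemma~\ref{lem:euler}(c),(d),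
\[
\mathbb{E}\max_j|F_\sigma(t_j)|^p\ge\sum_j\mathbb{E}\bigl[\mathbf{1}_{B_j}|F_\sigma^Q(t_j)|^p\bigr]\,\mathbb{E}|F_\sigma^{Q'}(t_j)|^p\ge e^{p(x-\eta)(K-1)\ell}\,\mathbb{P}(W>0).\qedhere
\]
\end{proof}

The upper truncation in each block is what allows $x$ to approach $1$. Without it, the ratio in \eqref{eq:near} at $t=u$ would be $\mathbb{E}e^{4xY_k}/(\mathbb{E}e^{2xY_k})^2=e^{2x^2\ell+O(1)}$, and Step 3 would require $2x^2\le1$. This is incompatible with the requirement $x>r-1$ from \eqref{eq:model} when $r$ is close to $2$.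

\section{Proof of Theorem~\ref{thm:main}}\label{sec:main}

Let $1\le r<2$, and suppose that $\|Ag\|_p\le C_1\|g\|_{L^r}$ for all $g\in L^2$. Since $\|\cdot\|_p$ is nondecreasing in $p$, we may assume $p\le1$. Take $x=r/2\in[\frac12,1)$, the midpoint of the interval $(r-1,1)$ on which \eqref{eq:model} fails. Then
\[
rx-x^2-(r-1)=\frac{r^2}4-r+1=\frac{(2-r)^2}4>0 .
\]
This is where $r<2$ is used. By continuity we can choose $\eta\in(0,x)$ so small that $\kappa=x^2+2x\eta\le1$ and $r(x-\eta)-\kappa>r-1$. Since $K/(K-1)\to1$, we can then choose $K\ge2$ with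
\begin{equation}\label{eq:K}
r(x-\eta)-\kappa>(r-1)\frac K{K-1}.
\end{equation}
The factor $K/(K-1)$ is the price of the omitted first block. (For $K=2$, \eqref{eq:K} forces $r^2/4>2(r-1)$, that is, $r<4-2\sqrt2$, so many blocks are needed to reach all $r<2$.)

Keep $x,\eta,K$ fixed, let $\ell\ge\ell_0$, and take $\sigma$, $M$, $t_j$ as in Proposition~\ref{prop:max}. Then $t_j\in[\frac14,\frac34]$, $M\le2e^{(K-1)\kappa\ell}$ and $\sigma^{1-r}=e^{(r-1)K\ell}$. Proposition~\ref{prop:max} and Lemma~\ref{lem:max} give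
\[
c_1e^{p(x-\eta)(K-1)\ell}\le2(2C_1^p+C)\exp\Bigl(\frac pr\bigl((K-1)\kappa+(r-1)K\bigr)\ell\Bigr),
\]
with constants independent of $\ell$. By \eqref{eq:K}, multiplied by $p(K-1)/r$, the coefficient of $\ell$ in the exponent on the left is strictly larger than the one on the right. Letting $\ell\to\infty$ gives a contradiction. \qed

\section{Exponents $p>2$ and the proof of Theorem~\ref{thm:class}}\label{sec:class}

\emph{Sufficiency.} If $p\le2\le r$, then $\|Ag\|_p\le\|Ag\|_2\le C_0\|g\|_{L^2}\le C_0\|g\|_{L^r}$.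

\emph{Necessity of $r\ge2$.} For $r<2$ we have $L^2\cap L^r=L^2$. The case $1\le r<2$ is Theorem~\ref{thm:main}. If $r<1$, then $\|g\|_{L^r}\le\|g\|_{L^1}$, so a bound by $\|g\|_{L^r}$ would give a bound by $\|g\|_{L^1}$, which Theorem~\ref{thm:main} excludes.

\emph{Necessity of $p\le2$.} Let $p>2$; constants may now depend on $p$ and on the constant $C_1$ below. Since $\|g\|_{L^r}\le\|g\|_{L^\infty}$, it suffices to rule out the bound
\begin{equation}\label{eq:infty}
\|Ag\|_p\le C_1\|g\|_{L^\infty}\qquad(g\in L^\infty).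
\end{equation}
One bump does not suffice for $2<p\le4$, because $\|g_u\|_{L^\infty}=1/(\pi\sigma)$ while $\|F_\sigma(u)\|_p\le C\sigma^{-p/4}$. But in $L^\infty$ one can place about $1/\sigma$ bumps at spacing $\sigma$ at no extra cost, and for $p>2$ their $p$-th moments add up, so no study of correlations is needed.

Suppose that \eqref{eq:infty} holds, and let $u\in[\frac14,\frac34]$. By Lemma~\ref{lem:shift} and \eqref{eq:tail}, the $m$-th term of the series for $T_u$ has $L^p$ norm at most $16C_1\sigma/(\pi m^2)$. So the series converges in $L^p$, necessarily to its $L^2$ limit, and $\|T_u\|_p\le C\sigma$. As $g_u$ is bounded, $Ag_u\in L^p$, hence $F_\sigma(u)=Ag_u+T_u\in L^p$. Since $\|F_\sigma(u)\|_p\ge1$, for small $\sigma$ Lemma~\ref{lem:moment} gives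
\begin{equation}\label{eq:bump}
\|Ag_u\|_p^p\ge\bigl(\|F_\sigma(u)\|_p-C\sigma\bigr)^p\ge2^{-p}\|F_\sigma(u)\|_p^p\ge c\,\sigma^{-p^2/4}.
\end{equation}

For $\sigma\le\frac12$ let $M=\lfloor1/(2\sigma)\rfloor\ge1/(4\sigma)$ and $t_j=\frac14+\frac j{2M}$ $(1\le j\le M)$; the spacing is $\frac1{2M}\ge\sigma$. Put $g_\varepsilon=\sigma\sum_j\varepsilon_jg_{t_j}$ with independent random signs $\varepsilon_j$. On either side of a point $t$, the $i$-th nearest of the points $t_j$ (counting from $i=0$) is at distance at least $i\sigma$, so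
\[
|g_\varepsilon(t)|\le\frac1\pi\sum_j\frac1{1+((t-t_j)/\sigma)^2}\le\frac2\pi\sum_{i\ge0}\frac1{1+i^2}.
\]
By \eqref{eq:infty}, $\|Ag_\varepsilon\|_p\le C$ for all choices of signs. On the other hand, since $p/2\ge1$, Jensen's inequality and superadditivity of $y\mapsto y^{p/2}$ give, for complex $a_j$,
\[
\mathbb{E}_\varepsilon\Bigl|\sum_j\varepsilon_ja_j\Bigr|^p\ge\Bigl(\sum_j|a_j|^2\Bigr)^{p/2}\ge\sum_j|a_j|^p .
\]
We apply this at each point $z$ with $a_j=\sigma Ag_{t_j}$, integrate, and use \eqref{eq:bump}: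
\[
C\ge\mathbb{E}_\varepsilon\|Ag_\varepsilon\|_p^p\ge\sigma^p\sum_j\|Ag_{t_j}\|_p^p\ge c\,\sigma^{p-1-p^2/4}=c\,\sigma^{-(p-2)^2/4}.
\]
Because $p\ne2$, the right side tends to infinity as $\sigma\to0$, a contradiction. \qed

\section{Proof of Corollary~\ref{cor:dual}}\label{sec:dual}

Suppose that the inequality holds for some $s\in(2,\infty]$, and let $s'\in[1,2)$ be the conjugate exponent. We compute $\|Ag\|_1$ by pairing $Ag$ with bounded functions. Let $g\in L^2$, and let $f$ be a trigonometric polynomial with $\|f\|_{L^\infty(\mathbb{T}^\infty)}\le1$. Since $Ag\in H^2$, $Pf$ is the lift of a Dirichlet polynomial, and $A$ is the adjoint of the embedding operator, H\"older's inequality gives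
\begin{equation}\label{eq:pair}
|\langle Ag,f\rangle|=|\langle Ag,Pf\rangle|=\bigl|\langle g,(Pf)(\tfrac12+i\,\cdot)\rangle_{L^2(0,1)}\bigr|\le C\|g\|_{L^{s'}}.
\end{equation}
Let $\phi=Ag/|Ag|$ where $Ag\ne0$ and $\phi=0$ elsewhere, so that $|\phi|\le1$ and $\langle Ag,\phi\rangle=\|Ag\|_1$. It remains to approximate $\phi$ in $L^2$ by trigonometric polynomials bounded by $1$. Let $\phi_N$ be obtained from $\phi$ by integrating out the variables $z_q$ with $q>N$. Then $|\phi_N|\le1$. Moreover $\phi_N\to\phi$ in $L^2$, because $\phi\mapsto\phi_N$ is a contraction of $L^2$ that fixes any given trigonometric polynomial for large $N$, and these polynomials are dense in $L^2$. The function $\phi_N$ lives on a finite-dimensional torus. Its Fej\'er means, the convolutions with products of one-dimensional Fej\'er kernels, are trigonometric polynomials; they are bounded by $1$, since the kernels are nonnegative with integral $1$; and they converge to $\phi_N$ in $L^2$. Choosing a suitable Fej\'er mean $f_N$ of each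 $\phi_N$, we get $\|f_N\|_{L^\infty(\mathbb{T}^\infty)}\le1$ and $f_N\to\phi$ in $L^2$. As $Ag\in L^2(\mathbb{T}^\infty)$, we have $\langle Ag,f_N\rangle\to\|Ag\|_1$, and \eqref{eq:pair} gives $\|Ag\|_1\le C\|g\|_{L^{s'}}$ for all $g\in L^2$. This contradicts Theorem~\ref{thm:main} with $p=1$ and $r=s'$. \qed

\begin{thebibliography}{9}

\bibitem{SS}
Eero Saksman and Kristian Seip,
\emph{Integral means and boundary limits of Dirichlet series},
arXiv:0712.0492 (2007).

\end{thebibliography}
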